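\title{The Krein--Milman Lemmas and the Axiom of Choice}

\begin{abstract}
The Krein--Milman Lemma says that every nonempty compact convex subset of a locally convex space has an extremal point; the Strong Lemma says the same for convex sets that are only convex-compact. We prove that over ZF the two statements are equivalent, and that each is equivalent to the axiom of choice, without assuming the Hahn--Banach theorem, the Banach--Alaoglu theorem or the Boolean Prime Ideal theorem. To a set $D$ we attach a convex set of functions on the tree of injective transfinite sequences in $D$. An extremal point of this set well-orders $D$; the set is compact when $D$ is linearly ordered and convex-compact for every $D$. In set theory with atoms the equivalence fails: the weak Lemma follows from multiple choice, and the second Fraenkel model separates the two Lemmas.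
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

We work in ZF, Zermelo--Fraenkel set theory without the axiom of choice (AC). Locally convex spaces are real and Hausdorff. A point $e$ of a convex set $K$ is \emph{extremal} if it cannot be written as $e=\frac12(x+y)$ with $x,y\in K$ and $x\ne y$. A family of sets has the \emph{finite intersection property} (FIP) if each of its finite subfamilies has a common point, and a space is \emph{compact} if every family of closed subsets with the FIP has nonempty intersection.

In $\mathbb R^n$ a nonempty compact convex set $K$ has an extremal point for a reason that involves no choice: a point $e\in K$ of largest Euclidean norm is extremal, because $e=\frac12(x+y)$ gives $|e|^2=\frac12|x|^2+\frac12|y|^2-\frac14|x-y|^2$. In a general locally convex space no single function plays this role, and the usual proof, recalled in Proposition~\ref{prop:zfc}, combines Zorn's lemma with the Hahn--Banach theorem. That proof intersects only closed \emph{convex} sets, so it needs less than compactness.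

\begin{definition}\label{def:cc}
A subset $A$ of a locally convex space $X$ is \emph{convex-compact} if $A\cap\bigcap_{F\in\mathcal F}F\ne\varnothing$ for every family $\mathcal F$ of closed convex subsets of $X$ such that $\{A\cap F: F\in\mathcal F\}$ has the FIP.
\end{definition}

Every nonempty compact set is convex-compact. The line $\mathbb R$ is not, as the sets $[n,\infty)$ show. The unit ball of $\ell^2(Y)$ for an infinite set $Y$ is convex-compact in the norm topology but not compact (Example~\ref{ex:hilbert}). We compare two statements.

\medskip
\noindent\textbf{Weak Lemma} (Krein--Milman Lemma). \emph{Every nonempty convex compact subset of a locally convex space has an extremal point.}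

\smallskip
\noindent\textbf{Strong Lemma.} \emph{Every nonempty convex and convex-compact subset of a locally convex space has an extremal point.}
\medskip

Both are theorems of ZFC, and the Strong Lemma implies the weak Lemma in ZF. The question whether the two are equivalent without the axiom of choice comes from Karagila's paper \cite{Karagila}:

\medskip
\noindent\textbf{Problem.} \emph{Does ZF prove that the weak Lemma implies the Strong Lemma?}
\medskip

For a normed space $X$, the weak-$*$ topology on the dual $X^*$ is the coarsest topology that makes all evaluations $f\mapsto f(x)$, $x\in X$, continuous, and the Banach--Alaoglu theorem says that the closed unit ball of $X^*$ is always weak-$*$ compact. The following facts are known in ZF; BPI is the Boolean Prime Ideal theorem.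
\begin{enumerate}
\item[(1)] The weak Lemma together with the Banach--Alaoglu theorem implies AC. In particular, so does the weak Lemma together with BPI, which implies Banach--Alaoglu.
\item[(2)] BPI is strictly stronger than the Hahn--Banach theorem.
\item[(3)] (Luxemburg) The Hahn--Banach theorem is equivalent to the statement that for every normed space $X$ the unit ball of $X^*$ is convex-compact in the weak-$*$ topology.
\item[(4)] The Strong Lemma together with the Hahn--Banach theorem implies AC.
\end{enumerate}
These facts suggest a negative answer. In (1) and (4) each Lemma is paired with a principle that supplies sets to which it applies: compact dual balls in (1), convex-compact ones in (4), by (3). By (2), BPI, which supplies the first kind, is strictly stronger than the principle that supplies the second. Without choice, then, compact convex sets might be so scarce that the weak Lemma holds for lack of test cases, while the Strong Lemma fails. This guess is right in set theory with atoms and wrong in ZF.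

\subsection{Results}

\begin{theorem}[ZF]\label{thm:A}
The weak Lemma implies AC. Hence the weak Lemma, the Strong Lemma and AC are equivalent over ZF.
\end{theorem}

No form of Hahn--Banach, Banach--Alaoglu or BPI is assumed, so the additional hypotheses in (1) and (4) are superfluous. A special case of the weak Lemma is enough.

\begin{theorem}[ZF]\label{thm:B}
The following statement is equivalent to AC: if $X$ is a normed space and the closed unit ball of $X^*$ is weak-$*$ compact, then this ball has an extremal point.
\end{theorem}

The other two theorems locate the role of the cumulative hierarchy. ZFA is the variant of ZF that allows \emph{atoms}, objects that are not sets and have no elements. The \emph{axiom of multiple choice} (MC) says that for every family of nonempty sets there is a function assigning to each member a nonempty finite subset of it.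

\begin{theorem}[ZFA, without Foundation]\label{thm:C}
\leavevmode
\begin{enumerate}
\item[(a)] The Strong Lemma implies that every set is well-orderable.
\item[(b)] The weak Lemma implies that every linearly orderable set is well-orderable.
\end{enumerate}
\end{theorem}

\begin{theorem}[ZFA]\label{thm:D}
\leavevmode
\begin{enumerate}
\item[(a)] MC implies the weak Lemma.
\item[(b)] In the second Fraenkel model the weak Lemma holds and the Strong Lemma fails.
\end{enumerate}
\end{theorem}

Over ZFA the weak Lemma thus lies between MC and the statement that every linearly orderable set is well-orderable, and it does not imply the Strong Lemma: the equivalence in Theorem~\ref{thm:A} depends on excluding atoms.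

\subsection{The idea}\label{subsec:idea}

Extremal points make choices. Write $1_y$ for the indicator function of $\{y\}$, and for a nonempty set $Y$ let $B(Y)$ be the set of $f\in\mathbb R^Y$ with $\sum_{y\in S}|f(y)|\le1$ for all finite $S\subseteq Y$. An extremal point $f$ of $B(Y)$ has the form $\pm1_y$. Indeed, if $f(y)$ and $f(y')$ are nonzero with $y\ne y'$, then $f$ is the midpoint of $f\pm\varepsilon(\operatorname{sgn}f(y)\,1_y-\operatorname{sgn}f(y')\,1_{y'})\in B(Y)$ for small $\varepsilon$; so $f=c\,1_y$ for some $y$, and $|c|<1$ is excluded by varying $c$. Now let $(Y_i)_{i\in I}$ be pairwise disjoint nonempty sets with union $Y$. Each coordinate of an extremal point of $\prod_iB(Y_i)\subseteq\mathbb R^Y$ is extremal in $B(Y_i)$, so an extremal point selects one element from each $Y_i$. The product is a closed subset of the cube $[-1,1]^Y$, which is the dual ball of the space of finitely supported functions on $Y$ with the $\ell^1$ norm. This proves (1), and it shows the obstacle: without Banach--Alaoglu we have to prove compactness by hand.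

A cube over a \emph{well-ordered} index set is compact in ZF, since one can fix the coordinates one after the other (Example~\ref{ex:cube}). So we want the factors $B(Y_i)$ to be indexed by ordinals, and we want the selected points to add up to a well-ordering of a given set $D$. The natural candidates for the $Y_i$ are the levels $T_\alpha$ of the tree $T$ of injective maps from ordinals into $D$. Selecting unrelated points from different levels gives nothing; they must extend one another. We force this by imposing the $\ell^1$ constraint on all antichains of $T$ and not only on the levels. Section~\ref{sec:K} shows that an extremal point of the resulting set $K_D$ is carried by a maximal chain of $T$, which enumerates $D$.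

The levels themselves are not well-ordered, and this is the difficulty in proving compactness. Section~\ref{sec:compact} overcomes it when $D$ is linearly ordered: the $\ell^1$ constraint allows only few large coordinates on each level, so at each step a finite set of coordinates singles itself out, and the linear order picks one of them. Section~\ref{sec:AC} passes from linearly ordered sets to all sets and proves Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}(b). Section~\ref{sec:cc} shows that $K_D$ is convex-compact for every $D$, which gives Theorem~\ref{thm:C}(a), and Section~\ref{sec:atoms} proves Theorem~\ref{thm:D}.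

\section{Working without choice}\label{sec:prelim}

ZF is ZFA with the axiom that there are no atoms, so what is proved in ZFA holds in ZF. Sections~\ref{sec:K}, \ref{sec:compact}, \ref{sec:cc} and~\ref{subsec:MC} use neither choice nor Foundation and allow atoms. We use the following standard facts, which hold in this setting.

\emph{Finite choices.} A finite family of nonempty sets has a choice function, by induction on its size. A set that has no $M+1$ distinct elements is finite, with at most $M$ elements.

\emph{Hartogs numbers.} For every set $D$ there is an ordinal that does not inject into $D$; the least one is the \emph{Hartogs number} $\lambda$ of $D$. An ordinal $\alpha$ injects into $D$ if and only if $\alpha<\lambda$.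

\emph{Transfinite recursion.} A recursion is legitimate when the object built at each stage is \emph{defined} from the earlier ones and from fixed parameters; it is not enough that a suitable object exists. Most of the work below consists in finding such definitions. A recursion that produces distinct elements of a set $T$ stops before the Hartogs number of $T$.

\emph{Topology.} A point lies in the closure of a set if each of its neighborhoods meets the set; we never use sequences. A closed subset of a compact space is compact. A continuous real function $g$ on a nonempty compact space $C$ attains its supremum $s\in(-\infty,\infty]$: the closed sets $\{g\ge r\}$, $r<s$, have the FIP, and a common point $x$ has $g(x)\ge s$. The space $\mathbb R^T$ carries the product topology, which is Hausdorff and locally convex; the basic neighborhoods of $g$ are the sets $\{f:|f(t)-g(t)|<\delta\text{ for }t\in S\}$ with $S\subseteq T$ finite and $\delta>0$. All sets tested for compactness or convex-compactness below are nonempty, so the whole space may be added to any test family, and the empty family causes no trouble.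

\emph{Filters.} A \emph{filter} on a set $K$ is a family of subsets of $K$ that contains $K$ and is closed under finite intersections and supersets; it is \emph{proper} if it does not contain $\varnothing$. The filter generated by a family with the FIP is proper, and an increasing union of proper filters is a proper filter.

\emph{Complex scalars.} A complex locally convex space is a real one with the same convex sets and extremal points, so the real Lemmas imply the complex ones. Conversely, we apply the Lemmas only to closed convex subsets of $\mathbb R^T$, which is closed and convex in $\mathbb C^T$. So Theorems~\ref{thm:A}, \ref{thm:C} and~\ref{thm:D} hold for complex spaces as well; for Theorem~\ref{thm:B} see Remark~\ref{rem:complex}.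

For completeness we recall the proof of the implication from AC to the Strong Lemma.

\begin{proposition}[ZFC]\label{prop:zfc}
The Strong Lemma holds.
\end{proposition}

\begin{proof}
Let $K$ be nonempty, convex and convex-compact in $X$. A \emph{face} is a nonempty convex set $F\subseteq K$, relatively closed in $K$, such that $y,z\in K$ and $\frac12(y+z)\in F$ imply $y,z\in F$. The set $K$ is a face. For a face $F$ the closure $\overline F$ is closed and convex, and $K\cap\overline F=F$. So convex-compactness shows that a nonempty chain of faces has nonempty intersection, which is again a face, and Zorn's lemma gives a minimal face $F$. Let $\varphi$ be a continuous linear functional and $s=\sup_F\varphi$. The sets $\overline F\cap\{\varphi\ge r\}$, $r<s$, are closed and convex, and their traces on $K$ form a chain of nonempty sets. A common point shows that $F'=\{x\in F:\varphi(x)=s\}$ is nonempty. It is a face: if $\frac12(y+z)\in F'$, then $y,z\in F$, and $\varphi(y),\varphi(z)\le s$ have average $s$. By minimality $F'=F$, so $\varphi$ is constant on $F$. By the Hahn--Banach theorem the continuous linear functionals separate points, so $F=\{e\}$, and $e$ is extremal.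
\end{proof}

\section{The set $K_D$ and its extremal points}\label{sec:K}

Let $D$ be a nonempty set with Hartogs number $\lambda$. Let $T$ be the set of all injective maps $t:\alpha\to D$ with $1\le\alpha<\lambda$, ordered by extension: $t\subseteq s$ if $t$ is a restriction of $s$. The \emph{level} $T_\alpha$ is the set of $t\in T$ with domain $\alpha$, and the \emph{cone} above $v\in T$ is $T_{\supseteq v}=\{s\in T:s\supseteq v\}$. A \emph{chain} is a set of pairwise comparable elements and an \emph{antichain} a set of pairwise incomparable elements. Two properties of $T$ are used.
\begin{enumerate}
\item[(T1)] Two elements contained in a common third one are comparable, since both are restrictions of it to ordinals.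
\item[(T2)] Each level $T_\alpha$ is an antichain.
\end{enumerate}
For $f\in\mathbb R^T$ and finite $A\subseteq T$ write $\sum_A|f|=\sum_{t\in A}|f(t)|$, and put
\[
K_D=\Big\{f\in\mathbb R^T:\ \sum_A|f|\le1\ \text{ for every finite antichain }A\subseteq T\Big\}.
\]
Each function $f\mapsto\sum_A|f|$ is continuous and convex, so $K_D$ is closed and convex in $\mathbb R^T$, and $0\in K_D$. Singletons are antichains, so $K_D\subseteq[-1,1]^T$. Since an antichain meets a chain in at most one point,
\begin{equation}\label{eq:chain}
\text{if $h$ vanishes off a chain and $|h|\le1$, then $h\in K_D$.}
\end{equation}

\begin{example}\label{ex:two}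
Let $D=\{a,b\}$. Then $\lambda=3$ and $T=\{a,b,ab,ba\}$, where $ab$ denotes the map $0\mapsto a$, $1\mapsto b$, and so on; the proper inclusions are $a\subseteq ab$ and $b\subseteq ba$. A maximal antichain takes one point from $\{a,ab\}$ and one from $\{b,ba\}$. With $u=\max(|f(a)|,|f(ab)|)$ and $w=\max(|f(b)|,|f(ba)|)$ we get $K_D=\{u+w\le1\}$. If $u,w>0$, let $0<\varepsilon\le\min(u,w)$ and multiply $f$ by $1\pm\varepsilon/u$ on $\{a,ab\}$ and by $1\mp\varepsilon/w$ on $\{b,ba\}$. This replaces $(u,w)$ by $(u\pm\varepsilon,w\mp\varepsilon)$ and exhibits $f$ as the midpoint of two distinct points of $K_D$. So an extremal $f$ has, say, $w=0$. It then lies in the square $\{u\le1,\ w=0\}\subseteq K_D$ and must be one of the vertices $\pm1_a\pm1_{ab}$. Its support is the chain $\{a,ab\}$, whose union lists $D$. Had we imposed the constraint on the two levels only, $1_a+1_{ba}$ would be extremal, and its support is not a chain.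
\end{example}

The general proof moves mass between two cones in the same way.

\begin{proposition}\label{prop:ext}
If $K_D$ has an extremal point, then $D$ is well-orderable.
\end{proposition}

\begin{proof}
Let $f$ be an extremal point of $K=K_D$. The quantity that generalizes $u$ and $w$ is the mass of $f$ in a cone,
\[
N_t=\sup\Big\{\sum_A|f|:\ A\subseteq T_{\supseteq t}\text{ a finite antichain}\Big\}\in\big[|f(t)|,1\big].
\]
Let $B=\{t\in T:N_t>0\}$. Then $f=0$ off $B$, and $N_v\ge N_t$ whenever $v\subseteq t$.

\emph{Step 1: $B$ is a chain.} Suppose that $t,t'\in B$ are incomparable. Rescaling $f$ on the cones above $t$ and $t'$ themselves may leave $K$: an antichain can contain points above $t'$ together with a point $w\subsetneq t$ that is not below $t'$, and then a gain above $t'$ is not compensated. We therefore go down to the point where $t$ and $t'$ split. Neither extends the other, so there is a least $\beta$ in both domains with $t(\beta)\ne t'(\beta)$. Put $v=t{\restriction}(\beta+1)$ and $v'=t'{\restriction}(\beta+1)$. These are incomparable elements of $T$, and $a=N_v$ and $b=N_{v'}$ are positive. By (T1) no element lies above both $v$ and $v'$; hence the two cones are disjoint, and every element of one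 is incomparable with every element of the other. Let $0<\varepsilon\le\min(a,b)$ and define
\[
f_\pm=\begin{cases}(1\pm\varepsilon/a)f&\text{on }T_{\supseteq v},\\ (1\mp\varepsilon/b)f&\text{on }T_{\supseteq v'},\\ f&\text{elsewhere.}\end{cases}
\]
Then $f=\frac12(f_++f_-)$, and $f_+\ne f_-$ because $a>0$ means that $f$ does not vanish identically on $T_{\supseteq v}$. We show that $f_\pm\in K$, which contradicts extremality. Let $A$ be a finite antichain, $A_1=A\cap T_{\supseteq v}$, $A_2=A\cap T_{\supseteq v'}$ and $A_0=A\setminus(A_1\cup A_2)$.

Suppose first that some $w\in A_0$ satisfies $w\subsetneq v$ or $w\subsetneq v'$. Then $w\subseteq t{\restriction}\beta=t'{\restriction}\beta$, so $w$ lies strictly below every element of both cones. Hence $A_1=A_2=\varnothing$ and $\sum_A|f_\pm|=\sum_A|f|\le1$.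

Otherwise every $w\in A_0$ is incomparable with $v$ and with $v'$. Such a $w$ is incomparable with every $s\supseteq v$: if $w\supseteq s$ then $w\supseteq v$, and if $w\subseteq s$ then $w$ and $v$ are comparable by (T1). The same argument applies to $v'$. So $A_0\cup C_1\cup C_2$ is an antichain for all finite antichains $C_1\subseteq T_{\supseteq v}$ and $C_2\subseteq T_{\supseteq v'}$. Taking suprema over $C_1$ and $C_2$ gives $\sum_{A_0}|f|+a+b\le1$. The factors $1\pm\varepsilon/a$ and $1\mp\varepsilon/b$ are nonnegative, $\sum_{A_1}|f|\le a$ and $\sum_{A_2}|f|\le b$, so
\[
\sum_A|f_\pm|\le\sum_{A_0}|f|+\Big(1\pm\frac\varepsilon a\Big)a+\Big(1\mp\frac\varepsilon b\Big)b=\sum_{A_0}|f|+a+b\le1 .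
\]

\emph{Step 2: $B$ is a maximal chain.} Suppose that some $t\in T\setminus B$ is comparable with all elements of $B$. Then $f(t)=0$, so the functions $f\pm1_t$ are bounded by $1$ and vanish off the chain $B\cup\{t\}$. They lie in $K$ by \eqref{eq:chain} and have midpoint $f$, a contradiction.

\emph{Step 3: $B$ enumerates $D$.} The union $s=\bigcup B$ of a chain of injections defined on ordinals is an injection from an ordinal $\alpha$ into $D$. If $d\in D$ is not in the range of $s$, then $s'=s\cup\{(\alpha,d)\}$ is an injection of $\alpha+1$ into $D$. So $\alpha+1<\lambda$ and $s'\in T$. Moreover $s'$ extends every member of $B$, and $s'\notin B$ because $s'\not\subseteq s$. This contradicts Step~2. Hence $s:\alpha\to D$ is a bijection.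
\end{proof}

\begin{remark}\label{rem:ext}
The extremal points of $K_D$ are exactly the functions $f$ with $|f|=1$ on a maximal chain $B$ and $f=0$ off $B$. For extremal $f$ and $B$ as in the proof, $|f(t)|<1$ with $t\in B$ is impossible, since $f\pm\varepsilon1_t\in K_D$ by \eqref{eq:chain} for small $\varepsilon$. Conversely, let $f$ have this form and $f=\frac12(g+h)$ with $g,h\in K_D$. Then $g=h=f$ on $B$, and each $t\notin B$ is incomparable with some $s\in B$, so $|g(t)|\le1-|g(s)|=0$; thus $g=f$.
\end{remark}

\section{Compactness of $K_D$ for linearly ordered $D$}\label{sec:compact}

To prove compactness without choice, we refine a given proper filter step by step, by explicit rules, until a point in the closure of all its members can be read off. One coordinate is easy to fix.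

\begin{lemma}\label{lem:coord}
Let $K\subseteq[-1,1]^T$, let $\mathcal G$ be a proper filter on $K$, let $t\in T$, and put $r=\sup_{G\in\mathcal G}\inf_{f\in G}f(t)\in[-1,1]$. Then the filter generated by $\mathcal G$ and the sets $U(t,r,\delta)=\{f\in K:|f(t)-r|<\delta\}$, $\delta>0$, is proper.
\end{lemma}

\begin{proof}
The sets $U(t,r,\delta)$ form a chain, so it suffices to show that each of them meets each $G\in\mathcal G$. Take $G'\in\mathcal G$ with $\inf_{f\in G'}f(t)>r-\delta$. Since $G\cap G'\in\mathcal G$, we have $\inf_{f\in G\cap G'}f(t)\le r$, so some $f\in G\cap G'$ has $f(t)<r+\delta$; and $f(t)>r-\delta$ because $f\in G'$.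
\end{proof}

\begin{example}\label{ex:cube}
For an ordinal $\theta$ the cube $[-1,1]^\theta$ is compact. Given closed sets with the FIP, let $\mathcal G_0$ be the filter they generate, obtain $r_\xi$ and $\mathcal G_{\xi+1}$ from $\mathcal G_\xi$ by Lemma~\ref{lem:coord} with $t=\xi$, and take unions at limits. Every basic neighborhood of $(r_\xi)_{\xi<\theta}$ belongs to the proper filter $\mathcal G_\theta$, so it meets each of the given closed sets.
\end{example}

For $K_D$ there is no well-ordering of the coordinates that tells us which one to treat next. The remedy has two parts. Untreated coordinates receive the default value $0$. If the default fails, then the filter contains a set of the form ``$|f(s)|\ge1/n$ for some $s\in S$'' with $S$ a finite set of untreated coordinates. There may be infinitely many such $S$, since any finite set of untreated coordinates containing one of them is another. But an element $f$ of $K_D$ has at most $n$ coordinates of size $\ge1/n$ on each level, and this bounds the number of such $S$ of \emph{smallest} size. The next lemma isolates the counting.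

Let $\mathcal G$ be a proper filter on a set $K$, let $W$ be a set and $M\ge1$ an integer, and let $\sigma$ assign to each $f\in K$ a set $\sigma(f)\subseteq W$ with at most $M$ elements. Call a finite set $S\subseteq W$ a \emph{transversal} if $\{f\in K:\sigma(f)\cap S\ne\varnothing\}\in\mathcal G$. The empty set is not a transversal, because $\mathcal G$ is proper.

Two small cases show the mechanism. There are at most $M$ transversals of size one: if $\{s_0\},\dots,\{s_M\}$ were distinct ones, the intersection of the $M+1$ corresponding members of $\mathcal G$ would contain an $f$ with $s_0,\dots,s_M\in\sigma(f)$. Now let $M=2$, suppose that no singleton is a transversal, and let $S_1,\dots,S_N$ be transversals of size two. The set $G$ of all $f$ such that $\sigma(f)$ meets every $S_j$ belongs to $\mathcal G$. Take $f\in G$, with $\sigma(f)\subseteq\{u,u'\}$; every $S_j$ contains $u$ or $u'$. As $\{u\}$ is not a transversal, some $f_u\in G$ has $u\notin\sigma(f_u)$, so the second element of an $S_j$ containing $u$ is one of the at most two elements of $\sigma(f_u)$. The same holds for $u'$, and $N\le4$.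

\begin{lemma}\label{lem:count}
Suppose that transversals exist, and let $k\ge1$ be the least size of a transversal. Then there are at most $M^k$ transversals of size $k$.
\end{lemma}

\begin{proof}
Let $S_1,\dots,S_N$ be distinct transversals of size $k$; we show $N\le M^k$. The set $G=\{f\in K:\sigma(f)\cap S_j\ne\varnothing\text{ for all }j\le N\}$ is a finite intersection of members of $\mathcal G$, so $G\in\mathcal G$. If $R\subseteq W$ has fewer than $k$ elements, then $R$ is not a transversal, so $G$ is not contained in $\{f:\sigma(f)\cap R\ne\varnothing\}$; that is, some $f\in G$ has $\sigma(f)\cap R=\varnothing$.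

For $i=0,\dots,k$ we build a family $\mathcal R_i$ of at most $M^i$ subsets of $W$ of size $i$ such that every $S_j$ contains a member of $\mathcal R_i$. Put $\mathcal R_0=\{\varnothing\}$. Given $\mathcal R_i$ with $i<k$, pick for each of its finitely many members $R$ some $f_R\in G$ with $\sigma(f_R)\cap R=\varnothing$, and let
\[
\mathcal R_{i+1}=\{R\cup\{t\}:\ R\in\mathcal R_i,\ t\in\sigma(f_R)\}.
\]
Its members have size $i+1$, and there are at most $M^{i+1}$ of them. If $R\in\mathcal R_i$ and $R\subseteq S_j$, then $S_j$ contains some $t\in\sigma(f_R)$ because $f_R\in G$, so $R\cup\{t\}\subseteq S_j$. For $i=k$ each $S_j$ contains, hence equals, a member of $\mathcal R_k$, so $N\le M^k$. Only finitely many choices were made, and the conclusion does not depend on them.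
\end{proof}

\begin{proposition}\label{prop:compact}
If $D$ is a nonempty set that carries a linear order, then $K_D$ is compact in $\mathbb R^T$.
\end{proposition}

\begin{proof}
Write $K=K_D$. We fix two orders. The first is the linear order $\prec$ on $T$ in which elements with smaller domain come first, and elements with the same domain are compared, in the order of $D$, at the least ordinal where they differ. The second is a well-ordering of the pairs $(L,n)$, where $L$ is a finite set of nonzero ordinals below $\lambda$ and $n\ge1$ is an integer: compare first $|L|$, then the increasing enumerations of the sets $L$ lexicographically, then $n$. Write $T_L=\bigcup_{\alpha\in L}T_\alpha$.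

Let $\mathcal F$ be a family of closed subsets of $K$ with the FIP. By recursion on $\xi$ we define distinct $t_\xi\in T$ and reals $r_\xi\in[-1,1]$ such that the filter $\mathcal G_\xi$ on $K$ generated by $\mathcal F$ and the sets $U(t_\eta,r_\eta,\delta)$, $\eta<\xi$, $\delta>0$, is proper. For $\xi=0$ this is the FIP, and for limit $\xi$ it holds because $\mathcal G_\xi=\bigcup_{\eta<\xi}\mathcal G_\eta$.

\emph{Stage $\xi$: the stopping rule.} Let $E=\{t_\eta:\eta<\xi\}$, and let $g_\xi\in\mathbb R^T$ take the value $r_\eta$ at $t_\eta$ and the value $0$ off $E$. If every neighborhood of $g_\xi$ meets every member of $\mathcal G_\xi$, the recursion stops. In that case $g_\xi$ lies in the closure of $K$ and of every $F\in\mathcal F$. These sets are closed in $\mathbb R^T$, so $g_\xi\in K\cap\bigcap\mathcal F$.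

\emph{Stage $\xi$: the next coordinate.} Suppose that the recursion does not stop. Then there are finite sets $E'\subseteq E$ and $S\subseteq T\setminus E$, a number $\delta>0$ and $G\in\mathcal G_\xi$ such that no $f\in G$ satisfies $|f-g_\xi|<\delta$ on all of $E'\cup S$. The set $G'=G\cap\bigcap_{t_\eta\in E'}U(t_\eta,r_\eta,\delta)$ belongs to $\mathcal G_\xi$, and its elements do satisfy the inequality on $E'$. So
\begin{equation}\label{eq:large}
\text{every $f\in G'$ has $|f(s)|\ge\delta$ for some $s\in S$.}
\end{equation}
The objects $S$ and $\delta$ are not canonical, and we replace them by canonical ones. For a pair $(L,n)$ and $f\in K$ let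
\[
\sigma_{L,n}(f)=\{t\in T_L\setminus E:\ |f(t)|\ge1/n\}.
\]
By (T2), $n+1$ points of $\sigma_{L,n}(f)$ on one level would form an antichain $A$ with $\sum_A|f|>1$. Hence $\sigma_{L,n}(f)$ has at most $n|L|$ elements. The restriction to finitely many levels is needed here, because $f$ may equal $1$ along an infinite chain. Call $(L,n)$ \emph{admissible} if there is a transversal for $\mathcal G_\xi$, $W=T_L\setminus E$ and $\sigma_{L,n}$. By \eqref{eq:large}, the pair $(L,n)$ is admissible if $S\subseteq T_L$ and $1/n\le\delta$. Let $(L,n)$ be the least admissible pair; then $L\ne\varnothing$, since transversals are nonempty. Let $\mathcal S$ be the set of transversals of least size for this pair. By Lemma~\ref{lem:count} with $M=n|L|$, the family $\mathcal S$ is finite, so $\bigcup\mathcal S$ is a nonempty finite subset of $T\setminus E$. Let $t_\xi$ be its $\prec$-least element, and let $r_\xi=\sup_{G\in\mathcal G_\xi}\inf_{f\in G}f(t_\xi)$. By Lemma~\ref{lem:coord}, $\mathcal G_{\xi+1}$ is proper.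

Both $t_\xi$ and $r_\xi$ are defined from the earlier stages, so the recursion is legitimate. The $t_\xi$ are distinct elements of $T$, so it stops at some stage, and then $\bigcap\mathcal F\ne\varnothing$.
\end{proof}

\begin{remark}\label{rem:order}
The linear order is used once, to pick $t_\xi$ from the finite set $\bigcup\mathcal S$. One cannot simply treat all these coordinates together. In Example~\ref{ex:two} let $\mathcal F$ consist of the single closed set $\{1_a,1_b\}$. It is invariant under exchanging $a$ and $b$, and neither of its points is, so a rule that outputs a point of $\bigcap\mathcal F$ must prefer $a$ to $b$ or $b$ to $a$. Remark~\ref{rem:model} shows that in ZFA the proposition fails without the order.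
\end{remark}

\section{From linearly ordered sets to the axiom of choice}\label{sec:AC}

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
Let $D$ be a nonempty linearly orderable set. By Proposition~\ref{prop:compact}, $K_D$ is a nonempty convex compact subset of $\mathbb R^T$. The weak Lemma gives an extremal point, and $D$ is well-orderable by Proposition~\ref{prop:ext}.
\end{proof}

An arbitrary set has no evident linear order, but the power set $P(\kappa)$ of an ordinal $\kappa$ has one: compare characteristic functions at the first difference, that is, put $X<Y$ if the least element of the symmetric difference of $X$ and $Y$ lies in $Y$. In ZF these sets suffice, by a theorem of H.~Rubin (see \cite[Theorem~9.1]{Jech}), whose proof we include. Recall the cumulative hierarchy $V_0=\varnothing$, $V_{\beta+1}=P(V_\beta)$, $V_\beta=\bigcup_{\rho<\beta}V_\rho$ for limit $\beta$. It is increasing, and the \emph{rank} of $x$ is the least $\rho$ with $x\in V_{\rho+1}$. Foundation, in the absence of atoms, implies that every set is a subset of some $V_\gamma$.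

\begin{proposition}[ZF]\label{prop:rubin}
If $P(\kappa)$ is well-orderable for every ordinal $\kappa$, then AC holds.
\end{proposition}

\begin{proof}
Fix an ordinal $\gamma$. We well-order $V_\beta$ for $\beta\le\gamma$ by recursion. At each successor step the hypothesis provides a well-ordering, but the recursion needs a rule, so we fix one well-ordering in advance that serves all steps. Let $\kappa$ be the Hartogs number of $V_\gamma$ and let $W$ be a well-ordering of $P(\kappa)$. Let $<_0$ be empty. Given $<_\beta$ with $\beta<\gamma$, let $j$ be the unique isomorphism of $(V_\beta,<_\beta)$ onto an ordinal $\delta$. Then $\delta$ injects into $V_\beta\subseteq V_\gamma$, so $\delta<\kappa$, and $x\mapsto\{j(y):y\in x\}$ is an injection of $V_{\beta+1}=P(V_\beta)$ into $P(\kappa)$. Let $<_{\beta+1}$ be the pullback of $W$. For limit $\beta$, order $V_\beta$ first by rank, and order elements of the same rank $\rho$ by $<_{\rho+1}$. So $V_\gamma$ is well-orderable. Every set is a subset of some $V_\gamma$, hence well-orderable, and a well-ordering of the union of a family of nonempty sets yields a choice function by taking least elements.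
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:A} where Foundation and the absence of atoms enter.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume the weak Lemma. By Theorem~\ref{thm:C}(b) every $P(\kappa)$ is well-orderable, and AC follows from Proposition~\ref{prop:rubin}. AC implies the Strong Lemma by Proposition~\ref{prop:zfc}, and the Strong Lemma implies the weak Lemma.
\end{proof}

The weak Lemma was applied only to the sets $K_D$. To prove Theorem~\ref{thm:B} we exhibit $K_D$ as a dual ball, for the norm that $K_D$ itself induces.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Under AC the statement is a special case of the weak Lemma, since $X^*$ with the weak-$*$ topology is a Hausdorff locally convex space.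

Conversely, assume the statement. Let $D$ be nonempty, $K=K_D$, and let $X$ be the space of finitely supported real functions on $T$. For $f\in\mathbb R^T$ and $x\in X$ put $f(x)=\sum_tf(t)x(t)$. The functions $1_t$ form a basis of $X$, so this identifies $\mathbb R^T$ with the space of all linear functionals on $X$. Define $p(x)=\sup_{g\in K}|g(x)|$. This is a seminorm, finite because $p(x)\le\sum_t|x(t)|$, and it is a norm because $1_t\in K$ gives $p(x)\ge|x(t)|$. Let $X^*\subseteq\mathbb R^T$ be the dual of $(X,p)$. Each evaluation $f\mapsto f(x)$ is a finite linear combination of coordinates, and each coordinate is the evaluation at some $1_t$, so the weak-$*$ topology is the restriction of the product topology.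

The unit ball of $X^*$ is $K$. Each $g\in K$ satisfies $|g(x)|\le p(x)$ by definition of $p$. Conversely, let $|f(x)|\le p(x)$ for all $x$, let $A$ be a finite antichain, and put $x=\sum_{t\in A}\operatorname{sgn}(f(t))1_t$. Then
\[
\sum_A|f|=f(x)\le p(x)\le\sup_{g\in K}\sum_A|g|\le1,
\]
so $f\in K$. If $D$ is linearly orderable, this ball is weak-$*$ compact by Proposition~\ref{prop:compact}, so it has an extremal point, and $D$ is well-orderable by Proposition~\ref{prop:ext}. With $D=P(\kappa)$, Proposition~\ref{prop:rubin} gives AC.
\end{proof}

\begin{remark}\label{rem:complex}
For complex normed spaces, define $K_D$ with complex-valued $f$. The proof of Proposition~\ref{prop:ext} applies word for word. In the proof of Proposition~\ref{prop:compact} apply Lemma~\ref{lem:coord} to the real part and then to the imaginary part of $f(t_\xi)$. In the last proof replace $\operatorname{sgn}(f(t))$ by $\overline{f(t)}/|f(t)|$ where $f(t)\ne0$.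
\end{remark}

\section{Convex-compactness of $K_D$ for arbitrary $D$}\label{sec:cc}

The obstruction in Remark~\ref{rem:order} disappears when the test sets are convex: the segment from $1_a$ to $1_b$ has a symmetric point, its midpoint, which is the point of least Euclidean norm. This suggests fixing a whole level at once, by minimizing an $\ell^2$ norm. The levels are well-ordered, so no order on $D$ is needed.

For a set $Y$, the space $\ell^2(Y)$ consists of the $u\in\mathbb R^Y$ with $\|u\|^2=\sup_S\sum_{y\in S}u(y)^2<\infty$, the supremum being taken over finite $S\subseteq Y$. The triangle inequality and the parallelogram law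
\[
\big\|\tfrac12(u-u')\big\|^2+\big\|\tfrac12(u+u')\big\|^2=\tfrac12\|u\|^2+\tfrac12\|u'\|^2
\]
hold for finite sums and pass to the suprema, because the sums increase with $S$. The following lemma replaces Lemma~\ref{lem:coord}. Its proof includes the completeness of $\ell^2(Y)$ in the form for Cauchy filter bases, which needs no choice.

\begin{lemma}\label{lem:hilbert}
Let $\mathcal P$ be a nonempty family of nonempty convex subsets of the closed unit ball of $\ell^2(Y)$ such that the intersection of any two members contains a member. Then there is a point $x\in\ell^2(Y)$, given by an explicit formula in terms of $\mathcal P$, that lies in the norm closure of every member of $\mathcal P$.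
\end{lemma}

\begin{proof}
The numbers $\inf_{u\in P}\|u\|^2$ increase as $P$ shrinks, and we look at the points whose norm is close to their supremum. Put
\[
m=\sup_{P\in\mathcal P}\inf_{u\in P}\|u\|^2\le1,\qquad P_\delta=\{u\in P:\|u\|^2\le m+\delta\}\quad(P\in\mathcal P,\ \delta>0),
\]
and let $\mathcal U$ be the family of all $P_\delta$. Each $P_\delta$ is nonempty, since $\inf_{u\in P}\|u\|^2\le m$. If $P''\subseteq P\cap P'$, then $P''_{\min(\delta,\delta')}\subseteq P_\delta\cap P'_{\delta'}$; in particular any two members of $\mathcal U$ meet.

The family $\mathcal U$ has members of arbitrarily small diameter. Given $\delta>0$, take $P\in\mathcal P$ with $\inf_{u\in P}\|u\|^2\ge m-\delta$. For $u,u'\in P_\delta$ convexity gives $\frac12(u+u')\in P$, so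
\[
\big\|\tfrac12(u-u')\big\|^2=\tfrac12\|u\|^2+\tfrac12\|u'\|^2-\big\|\tfrac12(u+u')\big\|^2\le(m+\delta)-(m-\delta)=2\delta .
\]

Define $x\in[-1,1]^Y$ by $x(y)=\sup_{U\in\mathcal U}\inf_{u\in U}u(y)$. Let $U\in\mathcal U$ have diameter at most $\varepsilon$ and let $u\in U$. We claim first that $|u(y)-x(y)|\le\varepsilon$ for all $y$. All $u'\in U$ have $|u'(y)-u(y)|\le\varepsilon$. Hence $x(y)\ge\inf_{u'\in U}u'(y)\ge u(y)-\varepsilon$; and every $U'\in\mathcal U$ contains a point of $U$, so $\inf_{u'\in U'}u'(y)\le u(y)+\varepsilon$ and $x(y)\le u(y)+\varepsilon$. We claim next that $\|u-x\|\le\varepsilon$. Let $S\subseteq Y$ be finite and $\eta>0$. Take $U'\in\mathcal U$ of diameter at most $\eta$ and $u'\in U\cap U'$. By the first claim applied to $U'$,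
\[
\Big(\sum_{y\in S}|u(y)-x(y)|^2\Big)^{1/2}\le\|u-u'\|+\eta\sqrt{|S|}\le\varepsilon+\eta\sqrt{|S|}.
\]
Letting $\eta\to0$ and taking the supremum over $S$ proves the claim and shows $x\in\ell^2(Y)$.

Finally, given $P\in\mathcal P$ and $\varepsilon>0$, take $U\in\mathcal U$ of diameter at most $\varepsilon$ and $u\in U\cap P_1$. Then $u\in P$ and $\|u-x\|\le\varepsilon$.
\end{proof}

\begin{example}\label{ex:hilbert}
The closed unit ball $Q$ of $\ell^2(Y)$ is convex-compact in the norm topology: given $\mathcal F$ as in Definition~\ref{def:cc}, apply the lemma to the family consisting of $Q$ and the finite intersections of the sets $Q\cap F$. For infinite $Y$ the ball is not compact. The sets $\{1_y:y\in Y\setminus S\}$, $S\subseteq Y$ finite, are closed because their points have mutual distance $\sqrt2$; they have the FIP and empty intersection.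
\end{example}

\begin{proposition}\label{prop:cc}
For every nonempty set $D$, the set $K_D$ is convex-compact in $\mathbb R^T$.
\end{proposition}

\begin{proof}
Write $K=K_D$ and $f_\alpha=f{\restriction}T_\alpha$. For $f\in K$ and finite $S\subseteq T_\alpha$, (T2) gives $\sum_{t\in S}f(t)^2\le(\sum_S|f|)^2\le1$, so $f_\alpha$ lies in the unit ball of $\ell^2(T_\alpha)$.

Let $\mathcal F$ be a family of closed convex subsets of $\mathbb R^T$ such that $\{K\cap F:F\in\mathcal F\}$ has the FIP. By recursion we define an increasing sequence of families $\mathcal C_\alpha$, $1\le\alpha\le\lambda$, of nonempty convex subsets of $K$, each closed under finite intersections, and points $x_\alpha\in\ell^2(T_\alpha)$, $1\le\alpha<\lambda$. Let $\mathcal C_1$ consist of $K$ and the finite intersections of the sets $K\cap F$. At limits take unions. Given $\mathcal C_\alpha$ with $\alpha<\lambda$, let $\mathcal P$ be the family of the images $\{f_\alpha:f\in C\}$, $C\in\mathcal C_\alpha$. These are nonempty and convex, and the image of $C\cap C'$ is contained in the intersection of the images of $C$ and $C'$. Let $x_\alpha$ be the point given by Lemma~\ref{lem:hilbert}, and for $\varepsilon>0$ let $H_{\alpha,\varepsilon}=\{f\in K:\|f_\alpha-x_\alpha\|\le\varepsilon\}$,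 a convex set. The lemma says that $C\cap H_{\alpha,\varepsilon}\ne\varnothing$ for all $C\in\mathcal C_\alpha$ and $\varepsilon>0$. Let $\mathcal C_{\alpha+1}$ consist of the sets $C$ and $C\cap H_{\alpha,\varepsilon}$ with $C\in\mathcal C_\alpha$ and $\varepsilon>0$. It is closed under finite intersections, because the sets $H_{\alpha,\varepsilon}$ with fixed $\alpha$ form a chain.

Let $x\in\mathbb R^T$ be the function with $x{\restriction}T_\alpha=x_\alpha$ for all $\alpha$. Let $C$ be $K$ or one of the sets $K\cap F$, let $S\subseteq T$ be finite and $\varepsilon>0$, and let $L$ be the finite set of domains of elements of $S$. The sets $C$ and $H_{\alpha,\varepsilon}=K\cap H_{\alpha,\varepsilon}$ belong to $\mathcal C_\lambda$, so $C\cap\bigcap_{\alpha\in L}H_{\alpha,\varepsilon}$ is nonempty, and its elements satisfy $|f-x|\le\varepsilon$ on $S$. Hence $x$ lies in the closure of $C$, which is $C$. So $x\in K\cap\bigcap\mathcal F$.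
\end{proof}

The proof places $x$ in the closure of each $K\cap F$ for the product of the norm topologies on $\prod_\alpha\ell^2(T_\alpha)$, so it shows that $K_D$ is convex-compact in that finer space too.

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
Let $D$ be a nonempty set. By Proposition~\ref{prop:cc} and the Strong Lemma, $K_D$ has an extremal point, and $D$ is well-orderable by Proposition~\ref{prop:ext}.
\end{proof}

\section{Multiple choice and atoms}\label{sec:atoms}

\subsection{Multiple choice implies the weak Lemma}\label{subsec:MC}

We imitate the argument for $\mathbb R^n$ from the introduction and maximize squared distances. One function does not suffice, so we maximize a transfinite sequence of them over shrinking sets. The functions are $x\mapsto q(x-a)^2$ with $q$ a continuous seminorm; unlike linear functionals, seminorms separate points without Hahn--Banach. MC does not list these functions one by one, only in finite batches, but the members of a batch can be added up.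

\begin{lemma}\label{lem:semi}
If $w\ne0$ in a locally convex space $X$, then $q(w)>0$ for some continuous seminorm $q$ on $X$.
\end{lemma}

\begin{proof}
Since $X$ is Hausdorff and locally convex, there is a convex neighborhood $U$ of $0$ with $w\notin U$. Then $V=U\cap(-U)$ is a symmetric convex neighborhood of $0$, and its gauge $q(x)=\inf\{r>0:x\in rV\}$ is a seminorm. It is continuous because $q\le\varepsilon$ on $\varepsilon V$ and $|q(x)-q(y)|\le q(x-y)$. If $q(w)<1$, then $w\in rV\subseteq V$ for some $r<1$, which is false.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}(a)]
Let $K$ be nonempty, convex and compact in $X$. Let $Z$ be the set of pairs $(q,a)$ with $q$ a continuous seminorm on $X$ and $a\in K$. By MC there is a function $m$ assigning to each nonempty $Z'\subseteq Z$ a nonempty finite subset $m(Z')\subseteq Z'$. Put $\Phi_\alpha=m(Z\setminus\bigcup_{\beta<\alpha}\Phi_\beta)$ as long as the argument is nonempty. The $\Phi_\alpha$ are distinct elements of $P(Z)$, so the recursion stops at some $\theta$ with $Z=\bigcup_{\alpha<\theta}\Phi_\alpha$. The functions $g_\alpha(x)=\sum_{(q,a)\in\Phi_\alpha}q(x-a)^2$ are continuous. Define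
\[
C_0=K,\qquad C_{\alpha+1}=\{x\in C_\alpha:g_\alpha(x)=\max_{C_\alpha}g_\alpha\},\qquad C_\alpha=\bigcap_{\beta<\alpha}C_\beta\ \ (\alpha\text{ limit})
\]
for indices up to $\theta$. By induction each $C_\alpha$ is nonempty and closed in $K$: a continuous function attains its maximum on the nonempty compact set $C_\alpha$, and a decreasing chain of nonempty closed sets has the FIP.

We claim that if $y,z\in K$ and $x=\frac12(y+z)\in C_\alpha$, then $y,z\in C_\alpha$ and $q(y-a)=q(z-a)$ for all $(q,a)\in\bigcup_{\beta<\alpha}\Phi_\beta$. For $\alpha=0$ there is nothing to prove, and for limit $\alpha$ the claim is the conjunction of the claims for $\beta<\alpha$. Let $x\in C_{\alpha+1}$. By induction $y,z\in C_\alpha$. For $(q,a)\in\Phi_\alpha$ put $s=q(y-a)$ and $t=q(z-a)$. Since $x-a=\frac12(y-a)+\frac12(z-a)$,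
\begin{equation}\label{eq:st}
q(x-a)^2\le\tfrac14(s+t)^2=\tfrac12(s^2+t^2)-\tfrac14(s-t)^2\le\tfrac12(s^2+t^2).
\end{equation}
Summing over $\Phi_\alpha$ gives
\[
\max_{C_\alpha}g_\alpha=g_\alpha(x)\le\tfrac12\big(g_\alpha(y)+g_\alpha(z)\big)\le\max_{C_\alpha}g_\alpha .
\]
Equality on the right forces $g_\alpha(y)=g_\alpha(z)=\max_{C_\alpha}g_\alpha$, so $y,z\in C_{\alpha+1}$. Equality in the middle forces equality in \eqref{eq:st} for every $(q,a)\in\Phi_\alpha$, so $s=t$. This proves the claim.

Take $x\in C_\theta$ and let $x=\frac12(y+z)$ with $y,z\in K$. Then $q(y-a)=q(z-a)$ for all $(q,a)\in Z$. With $a=z$ we get $q(y-z)=0$ for every continuous seminorm $q$, so $y=z$ by Lemma~\ref{lem:semi}. Thus $x$ is extremal.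
\end{proof}

The proof needs compactness and not only convex-compactness: the maximum of $g_\alpha$ is found by intersecting the sets $\{g_\alpha\ge r\}$, which are in general not convex (already for $x\mapsto x^2$ on $\mathbb R$).

\subsection{The second Fraenkel model}

We recall the construction. Work in a universe of ZFA${}+{}$AC, with Foundation, whose set of atoms is a disjoint union $A=\bigcup_{n\in\omega}A_n$ of two-element sets. Let $\Gamma=\prod_n\operatorname{Sym}(A_n)$ be the group of permutations of $A$ that map each $A_n$ to itself. Each $\pi\in\Gamma$ extends to an automorphism of the universe by the recursion $\pi x=\{\pi y:y\in x\}$. For $E\subseteq A$ let $\operatorname{fix}(E)$ be the group of $\pi\in\Gamma$ that fix $E$ pointwise. A finite set $E\subseteq A$ is a \emph{support} of $x$ if $\pi x=x$ for all $\pi\in\operatorname{fix}(E)$. The \emph{second Fraenkel model} $\mathcal N$ is the class of all $x$ such that $x$ and all elements of its transitive closure have a support. It is a standard fact that $\mathcal N$ is a transitive model of ZFA that contains all atoms. By definition, a subset of $\mathcal N$ that has a support belongs to $\mathcal N$. In particular, finite subsets of $\mathcal N$, together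 with their enumerations, belong to $\mathcal N$, since a finite union of supports supports them.

What is special about this model is that orbits are finite. A support can be enlarged to $E_n=A_0\cup\dots\cup A_n$ for some $n$, and $\operatorname{fix}(E_n)=\prod_{j>n}\operatorname{Sym}(A_j)$ has index $2^{n+1}$ in $\Gamma$. So the stabilizer of any $x\in\mathcal N$ has finite index, and $x$ has a finite $\Gamma$-orbit. A point chosen in the ambient universe can therefore be replaced by an orbit, which is finite and symmetric.

\begin{proof}[Proof of Theorem~\ref{thm:D}(b)]
\emph{MC holds in $\mathcal N$.} Let $\mathcal Y\in\mathcal N$ be a family of nonempty sets with support $E$, and let $H=\operatorname{fix}(E)$, which acts on $\mathcal Y$. Using AC in the ambient universe, choose a representative $Y$ of each $H$-orbit in $\mathcal Y$ and a point $y\in Y$. Let $H_Y=\{h\in H:hY=Y\}$ and $m(Y)=\{hy:h\in H_Y\}$. This set contains $y$, is contained in $Y$ because $hy\in hY=Y$, and is finite because it lies in the $\Gamma$-orbit of $y$. Extend $m$ to the orbit of $Y$ by $m(hY)=h\,m(Y)$ for $h\in H$. This is well defined: if $hY=h'Y$, then $g=h^{-1}h'\in H_Y$ preserves the $H_Y$-orbit $m(Y)$, so $h'm(Y)=hg\,m(Y)=h\,m(Y)$.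 Each $m(hY)$ is a nonempty finite subset of $hY$. Every $g\in H$ maps the pair $(hY,h\,m(Y))$ to $(ghY,gh\,m(Y))$, which is again an element of $m$, so $E$ supports $m$. The pairs belong to $\mathcal N$, and hence $m\in\mathcal N$.

\emph{The set $A$ is not well-orderable in $\mathcal N$.} All of $\Gamma$ fixes $A$, each $A_n$, and the family $\{A_n:n\in\omega\}$, so these belong to $\mathcal N$. A well-ordering of $A$ in $\mathcal N$ would give a choice function $c\in\mathcal N$ for this family, with support $E_n$ for some $n$. The transposition $\tau$ of the two atoms of $A_{n+1}$ lies in $\operatorname{fix}(E_n)$, so $\tau c=c$. As $\tau A_{n+1}=A_{n+1}$, this gives $\tau(c(A_{n+1}))=c(A_{n+1})$, although $\tau$ moves both elements of $A_{n+1}$.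

By part (a), the weak Lemma holds in $\mathcal N$. By Theorem~\ref{thm:C}(a), the Strong Lemma fails in $\mathcal N$, since it would make $A$ well-orderable.
\end{proof}

\begin{remark}\label{rem:model}
In $\mathcal N$ the set $K_A$ is convex-compact by Proposition~\ref{prop:cc} and has no extremal point by Proposition~\ref{prop:ext}. Since the weak Lemma holds, $K_A$ is not compact, so in ZFA Proposition~\ref{prop:compact} fails without the linear order. Proposition~\ref{prop:rubin} fails in $\mathcal N$ as well: sets whose transitive closure contains no atoms are fixed by $\Gamma$ and belong to $\mathcal N$, and among them are $P(\kappa)$ and its well-orderings.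
\end{remark}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{The Axiom of Choice}.

\bibitem{Karagila}
Asaf Karagila, \emph{Zornian Functional Analysis or: How I Learned to Stop Worrying and Love the Axiom of Choice}, arXiv:2010.15632 (2020).

\end{thebibliography}
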